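\title{Chains of rational curves in the reduced boundary of a dlt pair}

\begin{abstract}
Let $(X,D)$ be a complex projective dlt pair with $-(K_X+D)$ big and semiample and $\lfloor D\rfloor\neq 0$. We prove that the support of $\lfloor D\rfloor$ is rationally chain connected if and only if $X$ is rationally connected, although single components of $\lfloor D\rfloor$ need not be rationally connected. The proof runs a minimal model program to a Mori fiber space whose general fibers are log canonical log Fano pairs, shows that all lc centers of such a pair are chain connected through one rationally connected minimal center, and carries chains of rational curves across crepant birational maps by a lifting theorem for rational curves on klt varieties.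
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Varieties are irreducible, reduced and defined over $\mathbb{C}$. A \emph{rational curve} is an irreducible projective curve whose normalization is $\mathbb{P}^1$. A projective variety $X$ is \emph{rationally connected} (RC) if two general points of $X$ lie on a rational curve in $X$; a point counts as RC. A reduced projective scheme $A$ is \emph{rationally chain connected} (RCC) if any two closed points of $A$ coincide or lie in a connected finite union of rational curves contained in $A$; two such points are said to be \emph{joined by a chain in $A$}. An RC variety is RCC (Lemma~\ref{lem:closed}), and for smooth projective varieties the converse holds \cite{KMM}. For singular varieties the two notions differ: the projective cone over an elliptic curve is RCC, since all its rulings pass through the vertex, but it is birational to a ruled surface over the curve and is not RC. For reducible schemes only RCC makes sense.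

A \emph{pair} $(X,D)$ consists of a normal variety $X$ and an effective $\mathbb{Q}$-divisor $D$ with $K_X+D$ $\mathbb{Q}$-Cartier; the classes klt, dlt and lc are recalled in Section~\ref{sec:tools}. If $(X,D)$ is projective and klt and $-(K_X+D)$ is ample, then $X$ is RC \cite{HM,Zhang}. The first step beyond klt is to allow components of coefficient $1$ in $D$. Their union is the locus where a dlt pair fails to be klt, and when $-(K_X+D)$ is big and semiample the Koll\'ar--Shokurov connectedness lemma shows that this union is connected. One may ask whether it is connected by rational curves. The following question comes from \cite{Wang}.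

\medskip
\noindent\textbf{Question.} \emph{Let $(X,D)$ be a projective dlt pair, $D=\sum_iE_i+\sum_ja_jF_j$, where the $E_i$ and $F_j$ are distinct prime divisors, $a_j\in(0,1)$, and there is at least one $E_i$. Suppose that $X$ is RC and that $-(K_X+D)$ is big and semiample. Is $\bigcup_iE_i$ RCC?}
\medskip

The natural attempt is induction by adjunction, and it fails. The class $-(K_X+D)$ restricts to a semiample class on each $E_i$, but the restriction need not be big, so that $E_i$ does not inherit the hypothesis. In Example~\ref{ex:cone} one component is not RC and the intersection of the two components is an elliptic curve. The answer is nevertheless positive.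

\begin{theorem}\label{thm:A}
Let $(X,D)$ be as in the Question. Then $\bigcup_iE_i$ is RCC.
\end{theorem}

We deduce this from a statement on log Calabi--Yau pairs, which is the form that survives a minimal model program and which also contains a converse.

\begin{theorem}\label{thm:B}
Let $(X,\Delta)$ be a projective dlt pair with $K_X+\Delta\sim_{\mathbb{Q}}0$ and $E:=\lfloor\Delta\rfloor\neq0$. Assume that $\Delta-E$ is big, that is, $\Delta-E\sim_{\mathbb{Q}}A+N$ with $A$ an ample $\mathbb{Q}$-Cartier divisor and $N\ge0$. Then $X$ is RC if and only if $\operatorname{Supp}E$ is RCC.
\end{theorem}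

\begin{corollary}\label{cor:C}
Let $(X,D)$ be a projective lc pair with $-(K_X+D)$ big and semiample and with nonempty non-klt locus $\operatorname{Nklt}(X,D)$. If $X$ is RC, then $\operatorname{Nklt}(X,D)$ is RCC. If $(X,D)$ is dlt, the converse holds too.
\end{corollary}

\begin{remark}\label{rem:sharp}
Bigness is needed. Let $E$ be a smooth cubic in $\mathbb{P}^2$, or a smooth curve of bidegree $(2,2)$ in $\mathbb{P}^1\times\mathbb{P}^1$. In both cases the surface $X$ is RC, the pair $(X,E)$ is dlt, $K_X+E\sim0$, and $E$ is an elliptic curve by adjunction, so it is not RCC. The converse in Corollary~\ref{cor:C} fails for lc pairs: for the projective cone $V\subset\mathbb{P}^3$ over a smooth plane cubic and $D=0$, the divisor $-K_V$ is ample and $\operatorname{Nklt}(V,0)$ is the vertex (see Example~\ref{ex:cone}), but $V$ is not RC.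
\end{remark}

\section{Two cases by hand, and the plan}\label{sec:examples}

\subsection*{Surfaces}
Let $X$ be smooth, let $D$ have simple normal crossings (snc) support, and put $E=\lfloor D\rfloor$. Then
\[
-E\sim_{\mathbb{Q}}K_X+(D-E)+\bigl(-(K_X+D)\bigr),
\]
where $D-E$ has coefficients in $[0,1)$ and the last term is nef and big. Kawamata--Viehweg vanishing gives $H^i(X,\mathcal{O}(-E))=0$ for $i>0$, hence $H^i(X,\mathcal{O}_X)\cong H^i(E,\mathcal{O}_E)$ for all $i$. For $i=0$ this is the connectedness of $E$. If $X$ is RC, its Albanese map contracts all rational curves and is therefore constant, so $H^1(E,\mathcal{O}_E)=H^1(X,\mathcal{O}_X)=0$. When $X$ is a surface, $H^1(E,\mathcal{O}_E)\to H^1(E_i,\mathcal{O}_{E_i})$ is onto, because the kernel of $\mathcal{O}_E\to\mathcal{O}_{E_i}$ has support of dimension at most $1$. So every $E_i$ has genus $0$, and $E$ is a connected union of rational curves. In every dimension, then, the cohomology of the structure sheaf does not distinguish $E$ from $X$; this suggests the equivalence in Theorem~\ref{thm:B}. From dimension $3$ on, the rational curves themselves have to be produced by geometry.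

\subsection*{A threefold}
The following example shows all the mechanisms of the proof.

\begin{example}\label{ex:cone}
Let $C\subset\mathbb{P}^2$ be a smooth cubic, $V\subset\mathbb{P}^3$ the cone over $C$ with vertex $p$, and $\beta\colon X\to\mathbb{P}^3$ the blow-up of $p$. Let $P\cong\mathbb{P}^2$ be the exceptional divisor, $S$ the strict transform of $V$, and $H$ the pullback of a plane. From $K_X\sim-4H+2P$ and $S\sim3H-3P$ we get
\[
K_X+S+P=\beta^*(K_{\mathbb{P}^3}+V)\sim-H .
\]
Projection from $p$ makes $X$ a $\mathbb{P}^1$-bundle $\pi\colon X\to\mathbb{P}^2$ with section $P$, and $S=\pi^{-1}(C)$ meets $P$ transversally along a copy of $C$. So $E=S+P$ is snc, $X$ is RC, and $-(K_X+E)\sim H$ is big and base point free. Every rational curve in $S$ maps to a point of $C$, so $S$ is not RCC. But $S\cup P$ is RCC: from a point of $S$ move along the fiber of $\pi$ to $P$, and inside $P$ move along a line. Restricting the displayed formula to $P$ gives $K_P+C\sim0$, which is the failure of bigness mentioned above. Restricting it to $S$ gives $K_S+C=(\beta|_S)^*K_V$ with $K_V\sim-H|_V$, so $(V,0)$ is lc with non-klt locus $p$, as used in Remark~\ref{rem:sharp}.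
\end{example}

To see the method in this example, let $R$ be $\frac12$ times the pullback of a general quadric and $\Delta=E+R$. Then $K_X+\Delta\sim_{\mathbb{Q}}0$, and $K_X+R\sim_{\mathbb{Q}}-E$. A minimal model program for the klt pair $(X,R)$ therefore contracts curves that meet $E$ positively, and it ends with a fibration all of whose fibers meet the image $E'$ of $E$. Here there are two ways to run it.

A fiber $\ell_1$ of $\pi$ has $E\cdot\ell_1=S\cdot\ell_1+P\cdot\ell_1=0+1>0$, so $\pi$ itself is an end product. On a general fiber the boundary $E$ cuts out one point. These points sweep out $P$, which is RC because the base and the fibers of $P\to\mathbb{P}^2$ are. The other component $S$ is a union of whole fibers, and each of them meets $P$.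

A line $\ell_2\subset P$ has $E\cdot\ell_2=3-1>0$, so we may instead contract $P$ and arrive at $(\mathbb{P}^3,V)$, fibered over a point. This pair is lc with $-(K_{\mathbb{P}^3}+V)$ ample. Its lc centers are the images $V$, $p$, $p$ of the strata $S$, $P$, $C$. There is a smallest one, $p$. The larger center $V$ is not RC, but the rational curves that sweep it out all pass through $p$.

\subsection*{The plan}
In general the program ends with a Mori fiber space $\pi\colon X'\to Z$, and both pictures occur at once. Bigness of $\Delta-E$ makes the general fiber $(F,E'|_F)$ an lc pair with $-(K_F+E'|_F)$ ample. Section~\ref{sec:fano} shows that such a pair has a smallest lc center, which is RC, and that every lc center is joined to it by chains. In Section~\ref{sec:proof} the smallest centers of the fibers are assembled to an RC subvariety of $E'$ that plays the role of $P$. What remains is to compare $E$ with $E'$. Each may have components that do not appear on the other model, and $E'$ is singular. Sections~\ref{sec:chains}--\ref{sec:crepant} develop the tool for this comparison: a class of morphisms that preserve RCC in both directions, and a theorem that rational curves lift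 along birational morphisms to klt varieties.

\section{Pairs, tools, and the reduction to Theorem~\ref{thm:B}}\label{sec:tools}

\subsection*{Singularities of pairs}
General references are \cite{KM} and \cite{KolSing}. Let $V$ be a normal variety and $\Delta$ a $\mathbb{Q}$-divisor, not necessarily effective, with $K_V+\Delta$ $\mathbb{Q}$-Cartier. For a proper birational $f\colon Y\to V$ with $Y$ normal, write $K_Y+\Delta_Y=f^*(K_V+\Delta)$, where $K_Y$ and $K_V$ are the divisors of the same rational top form. The \emph{discrepancy} $a(e;V,\Delta)$ of a prime divisor $e\subset Y$ is minus its coefficient in $\Delta_Y$, and $f(e)$ is its \emph{center}. A pair is \emph{lc} if all discrepancies are $\ge-1$, \emph{klt} if all are $>-1$, and \emph{plt} if it is lc and all exceptional divisors have discrepancy $>-1$. The \emph{non-klt locus} $\operatorname{Nklt}(V,\Delta)$ is the union of the centers of divisors of discrepancy $\le-1$. For an lc pair, divisors of discrepancy $-1$ are \emph{lc places} and their centers are \emph{lc centers}. We write $\Delta^{=1}$ for the sum, or the union, of the components of coefficient $1$; its \emph{strata} are the irreducible components of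 intersections of its components. A \emph{log resolution} is a projective birational $f\colon Y\to V$ with $Y$ smooth such that the exceptional locus $\operatorname{Exc}(f)$ is a divisor and its union with the strict transform of $\operatorname{Supp}\Delta$ is snc. Two pairs on birational varieties are \emph{crepant} if the pullbacks of their log canonical divisors to a common resolution agree; then they have the same discrepancies. Three computations are used constantly.

\begin{itemize}
\item[(D1)] \emph{Snc criterion.} Let $f\colon Y\to V$ be projective and birational with $Y$ smooth and $\operatorname{Supp}\Delta_Y$ snc. Then $(V,\Delta)$ is lc (klt) if and only if all coefficients of $\Delta_Y$ are $\le1$ ($<1$). In the lc case the centers on $Y$ of the lc places are exactly the strata of $\Delta_Y^{=1}$. So the lc centers are the finitely many images of these strata, and $\operatorname{Nklt}(V,\Delta)=f(\Delta_Y^{=1})$.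
\item[(D2)] \emph{Linearity.} Discrepancies are affine-linear in $\Delta$. If $G$ is $\mathbb{Q}$-Cartier, then $a(e;V,\Delta-G)=a(e;V,\Delta)+\operatorname{mult}_eG$, where $\operatorname{mult}_eG$ is the coefficient of $e$ in the pullback of $G$. For $G\ge0$ this coefficient is $\ge0$, and it is positive exactly when the center of $e$ lies in $\operatorname{Supp}G$.
\item[(D3)] \emph{Bertini.} A general member of a base point free linear system on a smooth variety is smooth, contains no component of a given snc divisor, and is snc with it. Applied on a log resolution, this shows that a klt pair stays klt after adding $\frac1kM$, where $k\ge2$ and $M$ is general in a base point free system.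
\end{itemize}

A pair $(V,\Delta)$ with coefficients $\le 1$ is \emph{dlt} if there is a closed subset $Z_0\subset V$ such that $V$ is smooth and $\operatorname{Supp}\Delta$ is snc outside $Z_0$, and all divisors with center in $Z_0$ have discrepancy $>-1$. Then the pair is lc, its lc centers are exactly the strata of $\lfloor\Delta\rfloor$, and $\operatorname{Nklt}(V,\Delta)=\operatorname{Supp}\lfloor\Delta\rfloor$. We use the following facts from \cite{KM,KolSing}.

\begin{itemize}
\item[(T1)] (Szab\'o, \cite[2.44]{KM}.) A pair is dlt if and only if it has a log resolution all of whose exceptional divisors have discrepancy $>-1$. In particular plt pairs are dlt.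
\item[(T2)] (\cite[2.43]{KM}.) If $(V,\Delta)$ is dlt and $V$ is quasi-projective, then $(V,\Theta)$ is klt for some $\Theta$.
\item[(T3)] \emph{Adjunction.} A stratum $S$ of a dlt pair is normal and carries a dlt pair $(S,\Delta_S)$ with $K_S+\Delta_S=(K_V+\Delta)|_S$, and $\lfloor\Delta_S\rfloor$ is the union of the strata properly contained in $S$.
\item[(T4)] \emph{Dlt modification.} For an lc pair $(V,\Delta)$ there is a projective birational $t\colon V^d\to V$ and a $\mathbb{Q}$-factorial dlt pair $(V^d,\Delta^d)$ crepant to $(V,\Delta)$ such that all $t$-exceptional divisors have discrepancy $-1$. The lc centers of $(V,\Delta)$ are the images of the strata of $\lfloor\Delta^d\rfloor$.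
\end{itemize}

We also use three textbook results. \emph{Negativity lemma:} if $f\colon Y\to V$ is projective and birational between normal varieties and $-G$ is an $f$-nef $\mathbb{Q}$-Cartier divisor with $f_*G\ge0$, then $G\ge0$. \emph{Kodaira's lemma:} a big $\mathbb{Q}$-Cartier divisor on a projective variety is $\mathbb{Q}$-linearly equivalent to ample plus effective. \emph{Kawamata--Viehweg vanishing:} if $Y$ is smooth and projective and $L$ is an integral divisor with $L\sim_{\mathbb{Q}}K_Y+\Theta+N$, where $\Theta$ is snc with coefficients in $[0,1)$ and $N$ is nef and big, then $H^i(Y,\mathcal{O}(L))=0$ for $i>0$.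

\subsection*{Theorems from the literature}
\begin{itemize}
\item[(HM)] \cite{HM} Let $(V,\Theta)$ be klt, $f\colon V\to S$ projective with $f_*\mathcal{O}_V=\mathcal{O}_S$ and $-(K_V+\Theta)$ $f$-ample, and $h\colon T\to V$ projective and birational. Then every fiber of $f\circ h$ is RCC. For $S$ a point: klt log Fano varieties are RC (also \cite{Zhang}). For $f=\mathrm{id}$: the fibers of $h$ are RCC.
\item[(GHS)] \cite{GHS} A smooth projective variety over $\mathbb{P}^1$ with RC general fiber has a section. If the base and the general fiber of a fibration are RC, so is the total space. MRC quotients are not uniruled. We use the last statement as follows: every projective variety $W$ has a resolution $\mu\colon\tilde W\to W$ with a surjective morphism $\psi\colon\tilde W\to B$, the \emph{MRC fibration}, which has connected fibers and RC general fiber, and whose base $B$ is smooth, projective, and either a point or not uniruled.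
\item[(BDPP)] \cite{BDPP} If $B$ is smooth, projective and not uniruled, then $K_B$ is pseudoeffective, that is, numerically a limit of effective $\mathbb{Q}$-divisors.
\item[(BP)] (\cite{BP}, by relative $m$-Bergman metrics; see also \cite{PT}.) Let $h\colon Y\to B$ be a surjective morphism with connected fibers of smooth projective varieties and $\Gamma\ge0$ a $\mathbb{Q}$-divisor with $(F,\Gamma|_F)$ klt for general fibers $F$. If $H^0(F,m(K_F+\Gamma|_F))\ne0$ for some $m\ge1$ with $m\Gamma$ integral, then $K_{Y/B}+\Gamma$ is pseudoeffective.
\item[(BCHM)] \cite{BCHM} (a) If $(V,\Theta)$ is projective, $\mathbb{Q}$-factorial and klt and $K_V+\Theta$ is not pseudoeffective, a minimal model program with scaling ends with a \emph{Mori fiber space}: there is a birational map $\phi\colon V\dashrightarrow V'$ whose inverse contracts no divisor (a \emph{birational contraction}), with $(V',\phi_*\Theta)$ projective, $\mathbb{Q}$-factorial and klt, and a morphism $\pi\colon V'\to Z$ with $\pi_*\mathcal{O}_{V'}=\mathcal{O}_Z$, $\dim Z<\dim V'$, $\rho(V'/Z)=1$ and $-(K_{V'}+\phi_*\Theta)$ $\pi$-ample. (b) A klt pair $(V,\Theta)$, projective over a base, with relatively big $K_V+\Theta$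 has a relative \emph{log canonical model}: a birational contraction $\lambda\colon V\dashrightarrow\tilde V$ over the base with $K_{\tilde V}+\lambda_*\Theta$ relatively ample and $p^*(K_V+\Theta)=\tilde p^{\,*}(K_{\tilde V}+\lambda_*\Theta)+\mathrm{Ex}$ on a common resolution $(p,\tilde p)$, where $\mathrm{Ex}\ge0$ is $\tilde p$-exceptional. (c) \cite[Cor.~1.4.3]{BCHM} For a klt pair and a finite, possibly empty, set of exceptional divisors of discrepancy $\le0$, there is a projective birational $\mathbb{Q}$-factorial model whose exceptional divisors are exactly the given ones.
\item[(CL)] (Connectedness lemma, \cite[5.48]{KM}.) Let $s\colon Y\to V$ be projective and birational, $Y$ smooth, $V$ normal, $D=\sum d_iD_i$ snc on $Y$ with $s_*D\ge0$ and $-(K_Y+D)$ $s$-nef. Then $\bigcup_{d_i\ge1}D_i$ has connected intersection with every fiber of $s$.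
\end{itemize}

The condition $\rho(V'/Z)=1$ says that all curves in fibers of $\pi$ are numerically positive multiples of one another. So a $\mathbb{Q}$-Cartier divisor that is positive on one such curve is $\pi$-ample, and one that is zero on one such curve is zero on all of them.

\subsection*{Two lemmas}

\begin{lemma}[Purity]\label{lem:purity}
Let $g\colon V'\to V$ be a projective birational morphism of normal varieties with $V$ $\mathbb{Q}$-factorial. Then $\operatorname{Exc}(g)$ is the union of the $g$-exceptional prime divisors.
\end{lemma}

\begin{proof}
Let $A$ be a $g$-ample Cartier divisor. Then $G=g^*g_*A-A$ is defined and $g$-exceptional, and $-G$ is $g$-ample. By the negativity lemma $G\ge0$. A curve $\gamma$ contracted by $g$ has $G\cdot\gamma<0$, so it lies in $\operatorname{Supp}G$, and such curves cover $\operatorname{Exc}(g)$ by Zariski's main theorem.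
\end{proof}

\begin{lemma}[General fibers]\label{lem:fibers}
\begin{itemize}
\item[(a)] Let $Y_1\to Z$ and $Y_2\to Z$ be dominant morphisms of varieties that are birational over $Z$. If the general fiber of $Y_2\to Z$ is irreducible, then so is the general fiber of $Y_1\to Z$, and the two fibers, with reduced structure, are birational.
\item[(b)] Let $(V,\Theta)$ be an lc pair, $\varphi\colon V\to Z$ projective and surjective with connected fibers, and $r\colon\hat V\to V$ a log resolution, $K_{\hat V}+\hat\Theta=r^*(K_V+\Theta)$. Let $F$ be the fiber over a general $z\in Z$ and $\hat F=r^{-1}(F)$. Then $F$ is a normal variety, $(F,\Theta|_F)$ is an lc pair with $K_F+\Theta|_F\sim_{\mathbb{Q}}(K_V+\Theta)|_F$, its lc centers are the sets $r(K)$, where $K$ is a connected component of $\Sigma\cap\hat F$ for a stratum $\Sigma$ of $\hat\Theta^{=1}$ dominating $Z$, and $\operatorname{Nklt}(F,\Theta|_F)=\operatorname{Nklt}(V,\Theta)\cap F$. If $(V,\Theta)$ is klt, so is $(F,\Theta|_F)$.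
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $U$ be a common dense open subset. Every component of a nonempty fiber of $Y_i\to Z$ has dimension $\ge\dim Y_i-\dim Z$, and the general fiber of $Y_i\setminus U$ has smaller dimension. So $U_z$ is dense in both fibers for general $z$.

(b) In characteristic $0$ the general fiber of a morphism from a normal variety is normal; being connected, $F$ is irreducible. By (a), $\hat F\to F$ is birational. Apply generic smoothness to $\hat V$ and to all strata of the snc divisor $\operatorname{Exc}(r)\cup\operatorname{Supp}\hat\Theta$: the fiber $\hat F$ is smooth, strata not dominating $Z$ miss it, the others cut out smooth subschemes of the expected dimension, and $\hat\Theta|_{\hat F}$ has snc support and the coefficients of $\hat\Theta$. If $e$ is $r$-exceptional, then $r(e)\cap F$ has codimension $\ge2$ in $F$, so $e|_{\hat F}$ is exceptional over $F$. Hence $r_*(\hat\Theta|_{\hat F})=\Theta|_F\ge0$. The normal bundle of $\hat F$ is trivial, so $K_{\hat F}+\hat\Theta|_{\hat F}\sim_{\mathbb{Q}}r^*((K_V+\Theta)|_F)$. Pushing forward gives the formula for $K_F+\Theta|_F$. The difference $K_{\hat F}+\hat\Theta|_{\hat F}-r^*(K_F+\Theta|_F)$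 is exceptional and numerically trivial over $F$, so it vanishes by the negativity lemma applied to it and to its negative. Now apply (D1) to $\hat F\to F$: the strata of $(\hat\Theta|_{\hat F})^{=1}$ are the sets $K$, and $r(\hat\Theta^{=1}\cap\hat F)=r(\hat\Theta^{=1})\cap F$.
\end{proof}

\subsection*{Reduction to Theorem~\ref{thm:B}}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:C}, assuming Theorem~\ref{thm:B}]
Let $(X,D)$ be projective and dlt with $-(K_X+D)$ big and semiample and $E=\lfloor D\rfloor\ne0$. Choose $m\ge2$ with $|-m(K_X+D)|$ base point free, a general member $M$, and put $\Delta=D+\frac1mM$. Let $s$ be a log resolution of $(X,D)$ as in (T1). By (D3), $s^*M$ is smooth, contains no exceptional divisor and no component of the strict transform of $D$, and is snc with them. So $s$ is a log resolution of $(X,\Delta)$ with the same exceptional discrepancies, $(X,\Delta)$ is dlt by (T1), and $\lfloor\Delta\rfloor=E$. Moreover $K_X+\Delta\sim_{\mathbb{Q}}0$, and $\Delta-E\ge\frac1mM$ is big by Kodaira's lemma. By Theorem~\ref{thm:B}, $X$ is RC if and only if $\operatorname{Supp}E=\operatorname{Nklt}(X,D)$ is RCC. This proves Theorem~\ref{thm:A}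 and the dlt case of the corollary. Semiampleness was used only here, to produce $M$.

Now let $(X,D)$ be lc with $X$ RC, and let $t\colon(X^d,D^d)\to(X,D)$ be a dlt modification. Then $X^d$ is RC, $-(K_{X^d}+D^d)=-t^*(K_X+D)$ is big and semiample, and $\lfloor D^d\rfloor$ maps onto $\operatorname{Nklt}(X,D)\neq\emptyset$. By Theorem~\ref{thm:A}, $\lfloor D^d\rfloor$ is RCC, and so is its image.
\end{proof}

\section{Chains and good morphisms}\label{sec:chains}

We use the following without comment. RC is a birational invariant of projective varieties, and a projective variety dominated by an RC variety is RC: a rational curve through two general points meets the open set where the map is defined. The image of an RCC scheme is RCC, since the image of a rational curve is a rational curve or a point. A connected finite union of RCC closed subsets is RCC, since being joined by a chain is an equivalence relation. Our arguments produce chains between \emph{general} points; the first lemma extends them to all points.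

\begin{lemma}\label{lem:closed}
Let $A$ be a reduced projective scheme and $R\subset A\times A$ the set of pairs that coincide or are joined by a chain in $A$. Then $R$ is a countable union of closed sets. If $A_1,A_2\subset A$ are irreducible closed subsets and $R$ contains a nonempty open subset of $A_1\times A_2$, then $R\supset A_1\times A_2$. In particular RC projective varieties are RCC.
\end{lemma}

\begin{proof}
Fix an embedding $A\subset\mathbb{P}^N$. For $d\ge1$ let $\overline M_{0,2}(A,d)$ be the moduli space of stable maps of degree $d$ from connected nodal curves of genus $0$ with two marked points. It is proper, so the evaluation map to $A\times A$ has closed image $R_d$. The image of such a map is a connected union of rational curves, so $R_d\subset R$. Conversely, let $x\ne y$ be joined by a chain. Choose rational curves $C_1,\dots,C_k$ with $b_0=x\in C_1$, $b_i\in C_i\cap C_{i+1}$, $b_k=y\in C_k$ and with $k$ minimal. Then $b_{i-1}\ne b_i$ for all $i$, since otherwise $C_i$ could be dropped. Gluing the normalizations of the $C_i$ at chosen preimages of $b_1,\dots,b_{k-1}$ and marking preimages of $x$ and $y$ gives a stable map. So $R$ is the union of the diagonal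 and the $R_d$. A nonempty open subset $U$ of the irreducible complex variety $A_1\times A_2$ is not a countable union of proper closed subsets. If $U\subset R$, one of the closed sets contains $U$, hence its closure $A_1\times A_2$.
\end{proof}

To pull RCC back along a morphism, RCC fibers are not enough.

\begin{example}\label{ex:triangle}
Let $\mathbb{Z}/3$ act on the elliptic curve $\Gamma=\{x^3+y^3+z^3=0\}$ by multiplying $z$ with a cube root of unity, with quotient $\mathbb{P}^1$, and on the triangle $T=\{uvw=0\}\subset\mathbb{P}^2$ by permuting the coordinates cyclically. The fibers of $A=(\Gamma\times T)/(\mathbb{Z}/3)\to\mathbb{P}^1$ are images of $T$, so they are RCC. If $\ell$ is a side of $T$, then $\Gamma\times\ell\to A$ is finite and an isomorphism outside the curve $(\Gamma\times\{\text{vertices}\})/(\mathbb{Z}/3)\cong\Gamma$. So every rational curve in $A$ lifts to $\Gamma\times\ell$ and lies in a fiber of $A\to\mathbb{P}^1$. Thus $A$ is not RCC.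
\end{example}

What is missing in the example is a rational curve over the base. We build it into a definition.

\begin{definition}\label{def:good}
A surjective morphism $h\colon A\to A'$ of reduced projective schemes is \emph{good} if its closed fibers are RCC and every rational curve in $A'$ is the image of a rational curve in $A$.
\end{definition}

\begin{lemma}\label{lem:good}
If $h\colon A\to A'$ is good, then $A$ is RCC if and only if $A'$ is RCC.
\end{lemma}

\begin{proof}
Images of RCC schemes are RCC. Conversely, let $A'$ be RCC and $x,y\in A$. If $h(x)=h(y)$, use the fiber. Otherwise take rational curves $C_1,\dots,C_k\subset A'$ with $b_0=h(x)\in C_1$, $b_i\in C_i\cap C_{i+1}$, $b_k=h(y)\in C_k$, and lifts $\tilde C_i$. Each $\tilde C_i$ meets the fibers over $b_{i-1}$ and $b_i$. So the union of the $\tilde C_i$ and the fibers over $b_0,\dots,b_k$ is a connected union of RCC sets containing $x$ and $y$.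
\end{proof}

\section{Lifting rational curves from klt varieties}\label{sec:lifting}

\begin{proposition}\label{prop:lifting}
Let $V$ be a normal projective variety such that $(V,\Theta)$ is klt for some $\Theta$, and let $h\colon T\to V$ be projective and birational. Then every rational curve $C\subset V$ is the image of a rational curve in $T$. Hence $h$ is good.
\end{proposition}

The fibers of $h$ are RCC by (HM), so only the lifting has to be proved. The difficulty is a curve $C$ over whose general point $h$ is not an isomorphism. The fibers of $h^{-1}(C)\to C$ are RCC, but by Example~\ref{ex:triangle} this is of no help; to apply (GHS) we need one irreducible variety over $C$ with RC general fiber. If $V$ and $C$ are smooth, the exceptional divisor of the blow-up of $C$ is such a variety. It is a projective bundle over $C$, and it has a rational map to $T$ because it is a divisor on a normal model of $V$. On a klt variety we construct a substitute: a divisor over $V$ with center $C$ whose general fiber over $C$ is log Fano. The klt hypothesis cannot be weakened to lc in the last assertion: the resolution $S\to V$ of the cone in Example~\ref{ex:cone} has the elliptic curve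 $C$ as a fiber.

\begin{proof}
Since $V$ is normal and $h$ is proper, $h^{-1}$ is defined outside a closed subset of codimension $\ge2$, and $h$ is an isomorphism over the complement. So if $C$ has codimension $\le1$, its strict transform is the required curve. Assume that $\operatorname{codim}C\ge2$, so that $\dim V\ge3$. We work over an affine open $V^\circ\subset V$ meeting $C$, put $C^\circ=C\cap V^\circ$, and shrink $V^\circ$ when needed; we take $C^\circ$ smooth.

\emph{Step 1: an lc pair with a unique lc place, centered at $C^\circ$.} Adding a multiple of a divisor through $C$ creates lc places over $C$, possibly several. To break the tie while keeping control of a linear system we need a relatively anti-ample divisor on the resolution. Take a smooth $V_0$ with $f_0\colon V_0\to V^\circ$ projective and birational. It is the blow-up of an ideal, so there is $\Phi_0\ge0$ with $-\Phi_0$ $f_0$-ample. Blow up smooth centers to obtain $f_1\colon\hat V\to V_0$, $f=f_0f_1$, such that $\mathcal{I}_C\mathcal{O}_{\hat V}$ is invertible and its cosupport, the $f$-exceptional divisors, the strict transform of $\Theta$ and $f_1^*\Phi_0$ have snc union $\bigcup G_k$. If $P_1$ is the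 exceptional divisor of a further blow-up $\beta$ and $-\Phi'$ is relatively ample before the blow-up, then $-(n\beta^*\Phi'+P_1)$ is relatively ample after it for $n\gg0$. By induction there is $\Phi=\sum r_kG_k\ge0$ with $-\Phi$ $f$-ample. Write
\[
K_{\hat V}+\sum\theta_kG_k=f^*(K_V+\Theta),\quad\theta_k<1,\qquad\mathcal{I}_C\mathcal{O}_{\hat V}=\mathcal{O}\bigl(-\sum m_kG_k\bigr).
\]
The $G_k$ with $m_k>0$ map into $C^\circ$ and their union maps onto it. After removing finitely many points, each of them dominates $C^\circ$. Fix a rational $t>0$ with $\theta_k+t(r_k+1)<1$ for all $k$, and consider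
\[
c=\min_{m_k>0}\frac{1-\theta_k-tr_k}{m_k}>0 .
\]
Pick one index where the minimum is attained and increase the corresponding $r_k$ by a small rational number less than $1$. Then $-\Phi$ stays $f$-ample, $c$ stays positive, and the minimum is attained by a single divisor $G_k=:S$.

The sheaf $\mathcal{O}(-\sum m_kG_k)$ is generated by pullbacks of generators of $\mathcal{I}_C$, so $-\sum m_kG_k$ is $f$-nef and $L=-(c\sum m_kG_k+t\Phi)$ is $f$-ample. As $V^\circ$ is affine, $NL$ is base point free for $N\ge2$ sufficiently divisible. Let $M\in|NL|$ be general. The effective divisor $M-NL$ is the divisor of a regular function on $\hat V$, which comes from $V^\circ$ by normality. So $M-NL=f^*(N\Psi)$ with $\Psi\ge0$ $\mathbb{Q}$-Cartier, and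
\[
f^*(K_V+\Theta+\Psi)=K_{\hat V}+\sum(\theta_k+cm_k+tr_k)G_k+\tfrac1NM .
\]
The boundary on the right is snc by (D3). If $m_k=0$ the coefficient is $<1$ by the choice of $t$; if $m_k>0$ it is $\le1$ by the choice of $c$, with equality only for $S$. By (D1), $(V^\circ,\Theta+\Psi)$ is lc and $S$ is its only lc place. Its center is $C^\circ$, so $S$ is exceptional, and $b:=\operatorname{mult}_S\Psi>0$.

\emph{Step 2: extracting $S$ as an anti-ample divisor.} For $0<\delta\ll1$, (D2) shows that $(V^\circ,\Theta+(1-\delta)\Psi)$, a convex combination of a klt and an lc pair, is klt, and that $S$ has discrepancy $-1+\delta b<0$. By (BCHM)(c) there is a projective birational $g_1\colon V_1\to V^\circ$ with $V_1$ $\mathbb{Q}$-factorial and $S$ the only exceptional divisor. With strict transforms $\Theta_1,\Psi_1$ we have $K_{V_1}+S+\Theta_1+\Psi_1=g_1^*(K_V+\Theta+\Psi)$. The only lc place of this pair is $S$, so $(V_1,(1-\delta)S+\Theta_1+\Psi_1)$ is klt by (D2). Its log canonical divisor is $-\delta S$ plus a pullback from $V^\circ$, and it is big over $V^\circ$ because $g_1$ is birational. The divisor $-S$ need not be $g_1$-ample, so we pass to the log canonical model $\lambda\colon V_1\dashrightarrow\tilde V$,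 $g\colon\tilde V\to V^\circ$, given by (BCHM)(b). On it $-\lambda_*S$ is $\mathbb{Q}$-Cartier and $g$-ample.

We claim that $\lambda_*S\ne0$. Otherwise the zero divisor is $g$-ample, so $g$ is finite and birational onto a normal variety, hence an isomorphism. On a common resolution $p$ of $V_1$ and $\tilde V$ we get $p^*(-\delta S)\equiv\mathrm{Ex}$ over $V^\circ$, with $\mathrm{Ex}\ge0$ exceptional over $V^\circ$. Then $G=-(\delta p^*S+\mathrm{Ex})$ is numerically trivial and exceptional over $V^\circ$, so $G\ge0$ by the negativity lemma. But $G\le0$ and $G\neq0$, a contradiction.

So $\tilde S=\lambda_*S$ is a prime divisor, the only $g$-exceptional one. With strict transforms $\tilde\Theta,\tilde\Psi$, the pair $(\tilde V,\tilde S+\tilde\Theta+\tilde\Psi)$ is crepant to $(V^\circ,\Theta+\Psi)$; its only lc place is $\tilde S$, so it is plt.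

\emph{Step 3: the general fiber of $\tilde S\to C^\circ$ is log Fano.} Let $x\in C^\circ$. The fiber $g^{-1}(x)$ is connected by Zariski's main theorem, and it has positive dimension because it contains the fiber of $\tilde S\to C^\circ$ and $\dim\tilde S\ge2$. So it is covered by curves $\gamma$. Each has $\tilde S\cdot\gamma<0$ and therefore lies in $\tilde S$. Thus $g^{-1}(x)\subset\tilde S$, and $\tilde S\to C^\circ$ has connected fibers. The divisor $\tilde\Psi=g^*\Psi-b\tilde S$ is effective and $\mathbb{Q}$-Cartier, so $(\tilde V,\tilde S+\tilde\Theta)$ is a plt pair by (D2), with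
\[
K_{\tilde V}+\tilde S+\tilde\Theta=g^*(K_V+\Theta+\Psi)-\tilde\Psi=g^*(K_V+\Theta)+b\tilde S .
\]
It is dlt by (T1), with the single stratum $\tilde S$. By (T3), $\tilde S$ is normal and carries a klt pair $(\tilde S,\Xi)$ such that $-(K_{\tilde S}+\Xi)$ is $-b\tilde S|_{\tilde S}$ plus a pullback from $C^\circ$, hence ample over $C^\circ$. By Lemma~\ref{lem:fibers}(b) the general fiber of $\tilde S\to C^\circ$ is a klt log Fano variety. It is RC by (HM).

\emph{Step 4: the section.} Since $\tilde V$ is normal and $T$ is proper, the birational map $\tilde V\dashrightarrow T$ is defined at the generic point of $\tilde S$. Let $\bar S$ be a smooth projective variety birational to $\tilde S$ on which the induced rational map becomes a morphism $\bar S\to T$. The composite $\bar S\to T\to V$ has image $C$, and it factors through the normalization $\mathbb{P}^1\to C$ because $\bar S$ is normal. By Lemma~\ref{lem:fibers}(a) the general fiber of $\bar S\to\mathbb{P}^1$ is irreducible and birational to the general fiber of $\tilde S\to C^\circ$, so it is RC. By (GHS) there is a section, and its image in $T$ is a rational curve that maps onto $C$.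
\end{proof}

\section{Crepant birational maps}\label{sec:crepant}

A minimal model program for a log Calabi--Yau pair produces a crepant pair, and we must compare the non-klt loci of the two. Both are images of the coefficient-one divisor on a common snc model. We show that this divisor maps to the reduced boundary of a \emph{dlt} pair by a composition of good morphisms. The common model is reached in two stages: a resolution that creates no new component of coefficient $1$, and then blow-ups of smooth centers, for which the claim is a computation in coordinates.

Let $G$ be an snc divisor on a smooth variety $Y$. A smooth subvariety $\Lambda$ \emph{has normal crossings with $G$} if near each point of $\Lambda$ there are local coordinates in which the components of $G$ are coordinate hyperplanes and $\Lambda$ is a coordinate subspace. Then the preimage of $G\cup\Lambda$ in the blow-up of $\Lambda$ is again snc.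

\begin{lemma}\label{lem:blowup}
Let $Y$ be smooth and projective, $G=\sum G_i$ an snc divisor, and $\Delta_Y$ a $\mathbb{Q}$-divisor, not necessarily effective, with support in $G$ and coefficients $\le1$. Let $\beta\colon Y_1\to Y$ be the blow-up of a smooth irreducible $\Lambda$ of codimension $c\ge2$ having normal crossings with $G$, and $K_{Y_1}+\Delta_1=\beta^*(K_Y+\Delta_Y)$. Then $\Delta_1$ has coefficients $\le1$, and $\Delta_1^{=1}\to\Delta_Y^{=1}$ is good.
\end{lemma}

\begin{proof}
Let $P=\mathbb{P}(N_\Lambda)$ be the exceptional divisor, $E=\Delta_Y^{=1}$ and $E_1=\Delta_1^{=1}$. We have $K_{Y_1}=\beta^*K_Y+(c-1)P$, and $\beta^*G_i$ contains $P$ with multiplicity $1$ if $G_i\supset\Lambda$ and $0$ otherwise. So $P$ has coefficient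
\begin{equation}\label{eq:coef}
1-c+\sum_{G_i\supset\Lambda}\operatorname{coef}_{G_i}\Delta_Y\ \le\ 1
\end{equation}
in $\Delta_1$, because at most $c$ of the $G_i$ contain $\Lambda$. Equality holds if and only if $c$ components of $E$ contain $\Lambda$. In both cases below, a rational curve $C\subset E$ not contained in $\Lambda$ lifts by strict transform, and fibers over points of $E\setminus\Lambda$ are points. We also use that a projective bundle over $\mathbb{P}^1$ has a section: a rational section exists by local triviality and extends by properness.

\emph{Case (a): equality.} Then $\Lambda\subset E$ and $E_1=\beta^{-1}(E)$. Fibers over points of $\Lambda$ are $\mathbb{P}^{c-1}$. A rational curve $C\subset\Lambda$ lifts by a section of the pullback of $P$ to the normalization of $C$.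

\emph{Case (b): strict inequality.} Then $E_1$ is the strict transform of $E$. Let $x\in E\cap\Lambda$ and let $G_i=\{x_i=0\}$, $i=1,\dots,s$, be the components of $E$ through $x$, numbered so that those containing $\Lambda$ are $G_1,\dots,G_a$, with $0\le a\le s$. In normal crossing coordinates $\Lambda=\{x_1=\dots=x_a=y_1=\dots=y_b=0\}$ with $a+b=c$, where the $y_j$ differ from all $x_i$, and $b\ge1$ because we are not in case (a). Let $[X_1:\dots:X_a:Y_1:\dots:Y_b]$ be the coordinates on $\beta^{-1}(x)=\mathbb{P}^{c-1}$. For $i\le a$ the strict transform of $G_i$ is the blow-up of $\Lambda$ in $G_i$, and it cuts out the hyperplane $\{X_i=0\}$. For $i>a$ the divisor $G_i$ is transversal to $\Lambda$, its strict transform is $\beta^{-1}(G_i)$, and it contains all of $\beta^{-1}(x)$. These linear spaces all contain the point where $Y_1=1$ and the other coordinates vanish, so their union, the fiber of $E_1$ over $x$, is RCC. Let $C\subset\Lambda$ be a rational curve in a component $G_i$ of $E$. If $\Lambda\subset G_i$, the strict transform of $G_i$ contains $\mathbb{P}(N_{\Lambda/G_i})$, the projectivization of a bundle of rank $c-1\ge1$ on $\Lambda$. If $\Lambda\not\subset G_i$,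 it contains $P|_C$. In both cases a section over the normalization of $C$ gives the lift.
\end{proof}

\begin{lemma}\label{lem:szabo}
Let $(V,\Delta_V)$ be a projective dlt pair. There is a log resolution $s\colon Y\to V$, with $K_Y+\Delta_Y=s^*(K_V+\Delta_V)$ and $\operatorname{Supp}\Delta_Y$ snc with coefficients $\le1$, such that $\Delta_Y^{=1}\to\lfloor\Delta_V\rfloor$ is good.
\end{lemma}

\begin{proof}
Take $s$ as in (T1). No exceptional divisor has coefficient $1$, so the components $T_j$ of $\Delta_Y^{=1}$ are the strict transforms of the components $V_j$ of $\lfloor\Delta_V\rfloor$. By (T3) and (T2), $V_j$ is normal and carries a klt pair, so $T_j\to V_j$ is good by Proposition~\ref{prop:lifting}. A rational curve in $\lfloor\Delta_V\rfloor$ lies in some $V_j$ and lifts to $T_j$. The fiber of $\Delta_Y^{=1}$ over a point $v$ is the union of the RCC fibers of those $T_j\to V_j$ with $v\in V_j$. It is connected by (CL), applied to $D=\Delta_Y$, hence RCC.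
\end{proof}

\begin{proposition}\label{prop:crepant}
Let $(V,\Delta_V)$ be a projective dlt pair and $(V',\Delta')$ a projective lc pair crepant to it under a birational map $V\dashrightarrow V'$. If $\lfloor\Delta_V\rfloor$ is RCC, then $\operatorname{Nklt}(V',\Delta')$ is RCC.
\end{proposition}

\begin{proof}
Take $Y\to V$ as in Lemma~\ref{lem:szabo}. Embed $V'$ in a projective space; the rational map $Y\dashrightarrow V'$ is given by a linear system and becomes a morphism once the base ideal of the system is principal. By Hironaka's principalization theorem \cite[Ch.~3]{KolRes} this is achieved by a sequence $Y_k\to\dots\to Y_0=Y$ of blow-ups of smooth centers having normal crossings with the transforms of $\operatorname{Supp}\Delta_Y$ and the exceptional divisors. We blow up the connected components of each center one at a time and omit those of codimension $1$, whose blow-up is an isomorphism. Define $\Delta_{Y_i}$ by crepant pullback. By Lemmas~\ref{lem:szabo} and~\ref{lem:blowup} the maps $\Delta_{Y_k}^{=1}\to\dots\to\Delta_Y^{=1}\to\lfloor\Delta_V\rfloor$ are good, so $\Delta_{Y_k}^{=1}$ is RCC by Lemma~\ref{lem:good}. Let $r\colon Y_k\to V'$ be the resulting morphism.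 Crepancy gives $K_{Y_k}+\Delta_{Y_k}=r^*(K_{V'}+\Delta')$, and (D1) gives $\operatorname{Nklt}(V',\Delta')=r(\Delta_{Y_k}^{=1})$.
\end{proof}

The proposition goes from dlt to lc and cannot be reversed: in Example~\ref{ex:cone} the dlt pair $(S,C)$ is crepant to the lc pair $(V,0)$, whose non-klt locus is a point, while $C$ is elliptic. In Section~\ref{sec:proof} we do have to go back from an lc pair to a dlt pair, and there we use that the underlying variety is $\mathbb{Q}$-factorial and carries a klt pair.

\section{Lc centers of lc log Fano pairs}\label{sec:fano}

An lc center of a log Fano pair need not be RC, as the cone $V\subset\mathbb{P}^3$ shows. The first result locates the obstruction: if such a center has a non-uniruled quotient $B$, then the smaller lc centers must account for all of $B$. For the cone, $B=C$ is the base of the ruled surface $S$, and the preimage in $S$ of the vertex is a section of $S\to C$. An lc center is the image of a stratum $S$ of a dlt modification, on which the anti-log-canonical class is only the pullback of an ample class; this explains the form of the statement.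

\begin{proposition}\label{prop:dominate}
Let $(S,\Delta_S)$ be a projective lc pair and $N_S=\operatorname{Nklt}(S,\Delta_S)$. Let $f\colon S\to W$ be surjective with connected fibers onto a normal projective variety, with $K_S+\Delta_S\sim_{\mathbb{Q}}-f^*H$ for an ample $H$. Let $\mu\colon\tilde W\to W$ be a resolution and $\psi\colon\tilde W\to B$ a surjective morphism with connected fibers onto a smooth projective non-uniruled $B$ with $\dim B>0$. Then $\psi(\mu^{-1}(f(N_S)))=B$. In particular, if $N_S=\emptyset$, then $W$ is RC.
\end{proposition}

The idea is visible when $S=W=\tilde W$ is a smooth Fano variety and $\Delta_S=0$. For an ample $A_B$ on $B$ and small $\delta>0$, choose a klt boundary $\Gamma'\sim_{\mathbb{Q}}-K_S-\delta\psi^*A_B$. On fibers $K+\Gamma'$ is trivial, so (BP) makes $K_{S/B}+\Gamma'\sim_{\mathbb{Q}}-\psi^*(K_B+\delta A_B)$ pseudoeffective, while $K_B+\delta A_B$ is big by (BDPP). In general (BP) needs only that the pair is klt on the general fiber over $B$, and this is what holds if $N_S$ does not dominate $B$.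

\begin{proof}
Suppose that the closed set $\psi(\mu^{-1}(f(N_S)))$ has nonempty complement $B^\circ\subset B$. Take a log resolution $\sigma\colon\tilde S\to S$ with a morphism $\tilde f\colon\tilde S\to\tilde W$ such that $\mu\tilde f=f\sigma$, and put $h=\psi\tilde f$, $S^\circ=h^{-1}(B^\circ)$. The function field of $W$ is algebraically closed in that of $S$, and $\tilde W$ is normal, so $\tilde f$ has connected fibers by Stein factorization; hence so does $h$. Write
\[
K_{\tilde S}+\Gamma=\sigma^*(K_S+\Delta_S)+P ,
\]
with $\Gamma,P\ge0$ without common components and $\Gamma+P$ snc. Since $\Delta_S\ge0$, the divisor $P$ is $\sigma$-exceptional. The coefficients of $\Gamma$ are $\le1$. A component of coefficient $1$ maps into $N_S$ under $\sigma$, so into $\mu^{-1}(f(N_S))$ under $\tilde f$, and it misses $S^\circ$. So $(S^\circ,\Gamma)$ is klt.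

The class $\mu^*H$ is only nef and big, so we must make room to subtract a class from $B$. Write $\mu^*H\sim_{\mathbb{Q}}A+N$ with $A$ ample and $N\ge0$. For rational $0<\eta\ll1$ the pair $(S^\circ,\Gamma+\eta\tilde f^*N)$ is klt, by (D1) and (D2) on a log resolution. Let $A_B$ be very ample on $B$. The class $(1-\eta)\mu^*H+\eta A$ is ample, so for rational $0<\delta\ll1$ the class $(1-\eta)\mu^*H+\eta A-\delta\psi^*A_B$ is ample. Let $A''$ be $\frac1k$ times a general member of its $k$-th multiple, with $k\ge 2$ divisible enough that this multiple is free. Put $\Gamma'=\Gamma+\eta\tilde f^*N+\tilde f^*A''$. By (D3), $(S^\circ,\Gamma')$ is klt, so $(F,\Gamma'|_F)$ is klt for general fibers $F$ of $h$ by Lemma~\ref{lem:fibers}(b). Since $\eta N+A''\sim_{\mathbb{Q}}\mu^*H-\delta\psi^*A_B$,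
\[
K_{\tilde S}+\Gamma'\sim_{\mathbb{Q}}-\sigma^*f^*H+P+\tilde f^*\mu^*H-\delta h^*A_B=P-\delta h^*A_B .
\]
So for one fixed divisible $m$ and general $F$ we have $m(K_F+\Gamma'|_F)\sim mP|_F\ge0$. By (BP), $K_{\tilde S/B}+\Gamma'\sim_{\mathbb{Q}}P-h^*K_B-\delta h^*A_B$ is pseudoeffective.

To remove $P$, intersect with a curve class pulled back from $S$. Let $A_S$ be very ample on $S$, $d=\dim S\geq1$, and $\alpha=(\sigma^*A_S)^{d-1}$. A pseudoeffective class has nonnegative intersection with a product of nef classes, so
\[
0\le P\cdot\alpha-h^*K_B\cdot\alpha-\delta\,h^*A_B\cdot\alpha .
\]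
By the projection formula $P\cdot\alpha=\sigma_*P\cdot A_S^{d-1}=0$. By (BDPP) $K_B$ is pseudoeffective, hence so is its pullback under the surjection $h$, and $h^*K_B\cdot\alpha\ge0$. As $\dim B>0$, a general member of the free system $h^*|A_B|$ is nonzero and contains no $\sigma$-exceptional divisor; its pushforward to $S$ is a nonzero effective divisor, and $h^*A_B\cdot\alpha>0$. The right side is negative, a contradiction.

If $N_S=\emptyset$, apply this to the MRC fibration of (GHS): its base must be a point, so $\tilde W$ and $W$ are RC.
\end{proof}

\begin{proposition}\label{prop:fano}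
Let $(F,\Delta)$ be a projective lc pair with $H_F:=-(K_F+\Delta)$ ample and $\operatorname{Nklt}(F,\Delta)\ne\emptyset$. Suppose that $(F,\Theta)$ is klt for some $\Theta\ge0$. Then there is an lc center $W_0$ contained in every lc center; $W_0$ is RC; every lc center is RCC; and $\operatorname{Nklt}(F,\Delta)$ is RCC.
\end{proposition}

For $F=\mathbb{P}^1$ this says that a divisor of degree $<2$ has at most one point of coefficient $1$. The two examples in Remark~\ref{rem:sharp} show the two ways in which the statement fails when $H_F=0$. For $(\mathbb{P}^2,E)$ the smallest center is the cubic, which is not RC. On a fiber $\mathbb{P}^1$ of $\mathbb{P}^1\times\mathbb{P}^1\to\mathbb{P}^1$ the curve $E$ cuts out two minimal centers.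

\begin{proof}
\emph{Uniqueness of the minimal center.} There are finitely many lc centers, so each contains one that is minimal under inclusion. Suppose that $W_1\ne W_2$ are minimal. Connectedness of $\operatorname{Nklt}(F,\Delta)$ gives no contradiction, since larger centers could connect $W_1$ to $W_2$. So we first perturb $\Delta$: moving toward the klt boundary $\Theta$ destroys all lc places, and adding a small multiple of a divisor through $W_1\cup W_2$ restores those centered at $W_1$ or $W_2$.

Let $\mathcal{I}$ be the ideal of $W_1\cup W_2$. Take a log resolution $f\colon\hat F\to F$ of $\Delta+\Theta$ and $\mathcal{I}$ on which both $W_1$ and $W_2$ are centers of prime divisors that are lc places of $(F,\Delta)$. With $e$ running over the prime divisors of $\hat F$, write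
\[
K_{\hat F}+\sum d_ee=f^*(K_F+\Delta),\quad K_{\hat F}+\sum\theta_ee=f^*(K_F+\Theta),\quad\mathcal{I}\mathcal{O}_{\hat F}=\mathcal{O}\bigl(-\sum m_ee\bigr).
\]
Then $d_e\le1$ and $\theta_e<1$; also $m_e\ge1$ if $f(e)\subset W_1\cup W_2$, and $m_e=0$ otherwise. Choose an ample Cartier divisor $A_F$ with $\mathcal{I}(A_F)$ globally generated and let $D_0$ be the divisor of a general section of $\mathcal{I}(A_F)$. Then $f^*D_0=\sum m_ee+Q$ with $Q$ general in a free linear system. Fix a rational $c>0$ with $c\ge1-\theta_e$ for the finitely many $e$ with $d_e=1$. For rational $0<\epsilon\ll1$ put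
\[
\Delta_\epsilon=(1-\epsilon)\Delta+\epsilon\Theta+c\epsilon D_0\ge0 .
\]
Then $-(K_F+\Delta_\epsilon)\sim_{\mathbb{Q}} H_F-\epsilon\,(H_F+(K_F+\Theta)+cA_F)$ is $\mathbb{Q}$-Cartier and ample. Write $f^*(K_F+\Delta_\epsilon)=K_{\hat F}+\hat D$. By (D3), $\hat D$ is snc. The divisor $Q$ has coefficient $c\epsilon<1$, and every other $e$ has coefficient $(1-\epsilon)d_e+\epsilon\theta_e+c\epsilon m_e$. If $d_e<1$, this is $<1$ for $\epsilon\ll1$. If $d_e=1$ and $m_e=0$, it is $1-\epsilon(1-\theta_e)<1$. If $d_e=1$ and $m_e\ge1$, it is $\geq1-\epsilon(1-\theta_e)+c\epsilon\ge1$; in this case $f(e)$ is an lc center contained in $W_1$ or in $W_2$, so it equals $W_1$ or $W_2$ by minimality. Thus the components of $\hat D$ of coefficient $\ge1$ are exactly the $e$ with $d_e=1$ and $f(e)\in\{W_1,W_2\}$, and both values occur.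

Their union is connected. To see this, write $-\lfloor\hat D\rfloor=P-\Omega$ with $P,\Omega\ge0$ without common components. The support of $\Omega$ consists of the components of coefficient $\ge1$. The support of $P$ consists of the components of negative coefficient, which are $f$-exceptional because $f_*\hat D=\Delta_\epsilon\ge0$. We have
\[
P-\Omega=-\hat D+\{\hat D\}\sim_{\mathbb{Q}}K_{\hat F}+\{\hat D\}-f^*(K_F+\Delta_\epsilon),
\]
and the last term is nef and big, so $H^1(\hat F,\mathcal{O}(P-\Omega))=0$ by Kawamata--Viehweg vanishing. Hence $H^0(\hat F,\mathcal{O}(P))\to H^0(\Omega,\mathcal{O}_\Omega(P))$ is onto, and the source is $H^0(F,\mathcal{O}_F)=\mathbb{C}$ because $P$ is effective and exceptional and $F$ is normal. The canonical section of $\mathcal{O}(P)$ vanishes identically on no component of $\Omega$. If $\Omega$ were a disjoint union of two nonempty closed parts, the restrictions of this section to the two parts would span a two-dimensional subspace of the target, a contradiction.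

So some $e_1$ with $f(e_1)=W_1$ meets some $e_2$ with $f(e_2)=W_2$, and $d_{e_1}=d_{e_2}=1$. A component of $e_1\cap e_2$ is a stratum of $(\sum d_ee)^{=1}$, so by (D1) its image is an lc center of $(F,\Delta)$. This center lies in $W_1\cap W_2$, which is properly contained in $W_1$ or in $W_2$. This contradicts minimality. So there is one minimal lc center $W_0$, and it lies in every lc center.

\emph{Lc centers are RCC, and $W_0$ is RC.} Let $t\colon(F^d,\Delta^d)\to(F,\Delta)$ be a dlt modification and $W$ an lc center. By induction on the dimension we assume that all lc centers of smaller dimension are RCC. Let $S$ be minimal among the strata with $t(S)=W$, and let $S\xrightarrow{f}W^\flat\xrightarrow{\nu}W$ be the Stein factorization. Since $S$ is normal, $W^\flat$ is normal; $f$ has connected fibers and $\nu$ is finite and surjective. By (T3), $(S,\Delta_S)$ is dlt with $K_S+\Delta_S\sim_{\mathbb{Q}}-f^*\nu^*(H_F|_W)$, where $\nu^*(H_F|_W)$ is ample, and $N_S=\operatorname{Nklt}(S,\Delta_S)$ is the union of the strata properly contained in $S$. By minimality of $S$ none of these maps onto $W$, so $\nu f(N_S)$ is a union of lc centers properly contained in $W$.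

If $N_S=\emptyset$, then $W^\flat$, and hence $W$, is RC by Proposition~\ref{prop:dominate}. This case occurs for $W=W_0$, which properly contains no lc center. Now let $N_S\ne\emptyset$, and let $\mu\colon\tilde W\to W^\flat$, $\psi\colon\tilde W\to B$ be the MRC fibration. If $B$ is a point, $\tilde W$ and $W$ are RC. Otherwise every fiber of $\psi$ meets $\mu^{-1}(f(N_S))$ by Proposition~\ref{prop:dominate}, and the general fiber is RC, hence RCC. A general point of $W$ is the image under $\nu\mu$ of a point on a general fiber of $\psi$, so it is joined by a chain in $W$ to a point of $\nu f(N_S)$. This set is a union of lc centers that are RCC by induction and all contain $W_0$, so it is RCC. Thus two general points of $W$ are joined by a chain in $W$, and $W$ is RCC by Lemma~\ref{lem:closed}. Finally, $\operatorname{Nklt}(F,\Delta)$ is a finite union of RCC sets containing $W_0$.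
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proof}

Put $R=\Delta-E$. The proof uses the following models: $q$ is a small $\mathbb{Q}$-factorialization, $\phi$ a minimal model program, $\pi$ a Mori fiber space and $g$ a dlt modification.
\[
\begin{array}{ccccc}
X^q&\overset{\phi}{\dashrightarrow}&X'&\overset{g}{\longleftarrow}&X''\\[2pt]
{\scriptstyle q}\downarrow&&\downarrow{\scriptstyle\pi}&&\\[2pt]
X&&Z&&
\end{array}
\]

\subsection*{Step 1: the Mori fiber space}
By (T2) and (BCHM)(c) for the empty set of divisors, there is a projective birational $q\colon X^q\to X$ without exceptional divisors and with $X^q$ $\mathbb{Q}$-factorial. Let $\Delta^q=E^q+R^q$ be the strict transforms. Then $K_{X^q}+\Delta^q=q^*(K_X+\Delta)$, so $(X^q,\Delta^q)$ is lc and crepant to $(X,\Delta)$.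

The pair $(X^q,R^q)$ is klt. By (D2) it suffices to show that every lc place $e$ of $(X^q,\Delta^q)$ has center in $E^q$. Let $Z_0\subset X$ be as in the definition of dlt. The center of $e$ on $X$ lies in $E$ and not in $Z_0$. Over the smooth variety $X\setminus Z_0$ the morphism $q$ is an isomorphism by Lemma~\ref{lem:purity}. So a dense open part of the center of $e$ on $X^q$ lies in $E^q$, and then the whole center does.

Now $K_{X^q}+R^q\sim_{\mathbb{Q}}-E^q$ has negative intersection with the $(\dim X-1)$-st power of an ample class, because $E^q\neq0$ is effective; so it is not pseudoeffective. By (BCHM)(a) there is a birational contraction $\phi\colon X^q\dashrightarrow X'$ to a Mori fiber space $\pi\colon X'\to Z$. Let $\Delta'=E'+R'$ be the pushforwards. Then $E'$ is reduced, $R'$ has coefficients $<1$, and they have no common component.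

\begin{itemize}
\item[(M1)] \emph{$X'$ is $\mathbb{Q}$-factorial, $(X',R')$ is klt, $\rho(X'/Z)=1$, $E'$ is $\pi$-ample, and all fibers of $\pi$ are RCC and meet $E'$.} Indeed $E'\sim_{\mathbb{Q}}-(K_{X'}+R')$ is $\pi$-ample, the fibers are RCC by (HM), and they contain curves, on which $E'$ is positive.
\item[(M2)] \emph{$K_{X'}+\Delta'\sim_{\mathbb{Q}}0$, the pair $(X',\Delta')$ is lc and crepant to $(X,\Delta)$, the pair $(X',E')$ is lc, and $\operatorname{Nklt}(X',\Delta')=\operatorname{Nklt}(X',E')=E'$.} Write $n(K_{X^q}+\Delta^q)=\operatorname{div}\varphi$. Since $\phi$ is a birational contraction, pushing forward gives $n(K_{X'}+\Delta')=\operatorname{div}\varphi$ on $X'$. Both pullbacks to a common resolution equal $\frac1n\operatorname{div}\varphi$, so the pairs are crepant and $(X',\Delta')$ is lc. An lc place of $(X',\Delta')$ with center not in $E'$ would have discrepancy $-1$ for $(X',R')$ by (D2), contradicting (M1). So $\operatorname{Nklt}(X',\Delta')=E'$. Subtracting the effective $\mathbb{Q}$-Cartier divisor $R'$ does not lower discrepancies, so $(X',E')$ is lc and $E'\subset\operatorname{Nklt}(X',E')\subset\operatorname{Nklt}(X',\Delta')$.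
\item[(M3)] \emph{$-(K_{X'}+E')\sim_{\mathbb{Q}}R'$ is $\pi$-ample.} As $q$ is small, $R^q\sim_{\mathbb{Q}}q^*A+N^q$ with $N^q$ the strict transform of $N$, so $R'\sim_{\mathbb{Q}}\phi_*q^*A+\phi_*N^q$. Sections of $mA$ inject into sections of $m\phi_*q^*A$, so $R'$ is big. By Kodaira's lemma $R'\sim_{\mathbb{Q}}A'+N'$ with $A'$ ample and $N'\ge0$. Through a point outside $\operatorname{Supp}N'$ there is a curve $\gamma$ in a fiber of $\pi$, and $R'\cdot\gamma\geq A'\cdot\gamma>0$. Since $\rho(X'/Z)=1$, $R'$ is $\pi$-ample.
\end{itemize}
Property (M3) is the only place where the bigness of $\Delta-E$ enters, and it is used only in Step~3.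

\subsection*{Step 2: if $E$ is RCC, then $X$ is RC}
By Proposition~\ref{prop:crepant} for $(X,\Delta)$ and $(X',\Delta')$ and by (M2), $E'$ is RCC. By (M1), $X'$ is covered by RCC fibers that meet $E'$, so $X'$ is RCC. Since $(X',R')$ is klt, a resolution $\tilde X'\to X'$ is good by Proposition~\ref{prop:lifting}, and $\tilde X'$ is RCC by Lemma~\ref{lem:good}. A smooth projective RCC variety is RC \cite{KMM}. So $\tilde X'$ is RC, and so is $X$.

\medskip
From now on $X$ is RC. Then $X'$ is RC, and so is its image $Z$, which may be a point.

\subsection*{Step 3: $E'$ is RCC}
Let $F_z$ be the fiber of $\pi$ over a general $z\in Z$. By Lemma~\ref{lem:fibers}(b) and (M1)--(M3), the pair $(F_z,E'|_{F_z})$ is lc with non-klt locus $E'\cap F_z\ne\emptyset$ and ample $-(K_{F_z}+E'|_{F_z})$, and $(F_z,R'|_{F_z})$ is klt. By Proposition~\ref{prop:fano}, $E'\cap F_z$ is RCC and contains a smallest lc center $W_0(z)$, which is RC.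

So $E'\to Z$ has RC base and RCC general fibers. By Example~\ref{ex:triangle} this alone does not allow us to move from one fiber to another. The centers $W_0(z)$ do allow it: being unique, they are not permuted by monodromy, and being RC, they are accessible to (GHS).

\medskip
\noindent\emph{Claim. There is an RC closed subvariety $W'\subset E'$ with $W'\cap F_z=W_0(z)$ for general $z$.}
\medskip

Let $r\colon\hat X\to X'$ be a log resolution, $K_{\hat X}+\hat\Delta=r^*(K_{X'}+E')$, and let $\Sigma_1,\dots,\Sigma_l$ be the strata of $\hat\Delta^{=1}$ that dominate $Z$. By Lemma~\ref{lem:fibers}(b) the lc centers of $(F_z,E'|_{F_z})$ are the irreducible sets $r(K)$, where $K$ is a connected component of some fiber $(\Sigma_i)_z$. We first show that $\dim r(K)$ depends only on $i$. Let $\Sigma_i\to Z_i\to Z$ be the Stein factorization; $Z_i$ is irreducible and finite over $Z$, and the components $K$ of $(\Sigma_i)_z$ are the fibers $K_w$ of $\Sigma_i\to Z_i$ over the points $w$ above $z$. Let $T_i$ be the image of $\Sigma_i$ in $X'\times Z_i$. It is irreducible and its fiber over $w$ is $r(K_w)$. So $\dim r(K_w)=\dim T_i-\dim Z_i=:e_i$ for $w$ in a dense open $U_i\subset Z_i$.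 The image of $Z_i\setminus U_i$ in $Z$ is closed of smaller dimension. Hence for general $z$ all components $K$ of $(\Sigma_i)_z$ have $\dim r(K)=e_i$.

Choose $i$ with $e_i$ minimal, and let $K$ be a component of $(\Sigma_i)_z$. Then $W_0(z)\subset r(K)$. As $W_0(z)$ is an lc center, its dimension is some $e_j\ge e_i=\dim r(K)$. So $r(K)=W_0(z)$ for every $K$. Put $W'=r(\Sigma_i)$. It lies in $r(\hat\Delta^{=1})=E'$, and $W'\cap F_z=r((\Sigma_i)_z)=W_0(z)$. Let $\bar W\to W'$ be a resolution. By Lemma~\ref{lem:fibers}(a) the general fiber of $\bar W\to Z$ is irreducible and birational to $W_0(z)$, hence RC. Since $Z$ is RC, (GHS) shows that $\bar W$ and $W'$ are RC. This proves the claim, and it is the only place where the rational connectedness of $X$ is used.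

\medskip
\emph{Horizontal components.} Let $E'_h$ be the sum of the components of $E'$ that dominate $Z$. Let $x_1,x_2\in E'_h$ lie over general points $z_1,z_2$. Join $x_i$ to a point of $W_0(z_i)\subset W'$ inside the RCC set $E'\cap F_{z_i}$, and join these two points inside $W'$, which is RCC by Lemma~\ref{lem:closed}. For any two components $A_1,A_2$ of $E'_h$, such pairs $(x_1,x_2)$ form a nonempty open subset of $A_1\times A_2$. By Lemma~\ref{lem:closed} for $A=E'$, any two points of $E'_h$ are joined by a chain in $E'$.

\emph{Vertical components.} Let $G$ be a component of $E'$ with $\pi(G)\ne Z$. A curve in a fiber over $Z\setminus\pi(G)$ is disjoint from $G$, so $G\cdot\gamma=0$ for all curves $\gamma$ in fibers, as $\rho(X'/Z)=1$. Every fiber that meets $G$ is contained in $G$: otherwise a chain in the fiber from a point of $G$ to a point outside $G$, which exists by (M1), contains a curve $\gamma$ that meets $G$ without lying in it, and then $G\cdot\gamma>0$. Also $E'_h$ differs from the $\pi$-ample divisor $E'$ by such divisors $G$, so it is $\pi$-ample and meets every fiber. Thus each $x\in G$ is joined to a point of $E'_h$ inside the RCC fiber $\pi^{-1}(\pi(x))\subset G\subset E'$.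 Therefore $E'$ is RCC.

\subsection*{Step 4: from the lc pair to a dlt pair}
Proposition~\ref{prop:crepant} needs a dlt pair as its source. Let $g\colon(X'',\Delta'')\to(X',\Delta')$ be a dlt modification and $E''=\lfloor\Delta''\rfloor$. We claim that $E''=g^{-1}(E')$. By (T4) and (M2), $g(E'')=\operatorname{Nklt}(X',\Delta')=E'$, which gives one inclusion. All $g$-exceptional divisors have coefficient $1$ in $\Delta''$, and $X'$ is $\mathbb{Q}$-factorial, so $\operatorname{Exc}(g)\subset E''$ by Lemma~\ref{lem:purity}. A point of $g^{-1}(E')$ outside $\operatorname{Exc}(g)$ lies on the strict transform of $E'$, which is contained in $E''$. This proves the claim.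

Since $(X',R')$ is klt, $g\colon X''\to X'$ is good by Proposition~\ref{prop:lifting}. Its restriction $g^{-1}(E')\to E'$ has the same fibers, and a lift of a rational curve $C\subset E'$ lies in $g^{-1}(C)\subset g^{-1}(E')$. So $E''\to E'$ is good, and $E''$ is RCC by Step~3 and Lemma~\ref{lem:good}.

\subsection*{Step 5: back to $X$}
The projective dlt pair $(X'',\Delta'')$ is crepant to $(X',\Delta')$, hence to $(X,\Delta)$ by (M2). By Proposition~\ref{prop:crepant}, $\operatorname{Nklt}(X,\Delta)=\operatorname{Supp}E$ is RCC. Together with Step~2 this proves Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A} and Corollary~\ref{cor:C}. \qed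

\begin{thebibliography}{BCHM}

\bibitem[BCHM]{BCHM} BCHM; the results used, among them Cor.~1.4.3, are stated in Section~\ref{sec:tools}.

\bibitem[BDPP]{BDPP} BDPP; the result used is stated in Section~\ref{sec:tools}.

\bibitem[BP]{BP} Berndtsson and P\u{a}un, Duke \textbf{145} (2008).

\bibitem[GHS]{GHS} Graber, Harris and Starr.

\bibitem[HM]{HM} Hacon and McKernan, Duke \textbf{138} (2007).

\bibitem[Ko1]{KolRes} Koll\'ar, \emph{Lectures on Resolution of Singularities}.

\bibitem[Ko2]{KolSing} Koll\'ar, \emph{Singularities of the MMP}.

\bibitem[KMM]{KMM} Koll\'ar, Miyaoka and Mori.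

\bibitem[KM]{KM} Koll\'ar and Mori.

\bibitem[PT]{PT} P\u{a}un and Takayama, J. Algebraic Geom. \textbf{27} (2018).

\bibitem[Wa]{Wang} Yuan Wang, \emph{Rational curves on hypersurfaces}, arXiv:1604.04663 (2016).

\bibitem[Zh]{Zhang} Zhang, Crelle (2006).

\end{thebibliography}
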